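\title{A finitely generated group that is not a-T-menable and has no infinite subset with relative Property (FH)}

\begin{abstract}
A locally compact group is a-T-menable if it carries a proper continuous conditionally negative definite function. In such a group, a subset on which all continuous conditionally negative definite functions are bounded has compact closure. We show that the converse fails, even for finitely generated torsion-free groups. The examples are permutational wreath products $V\wr_I F$ with $V$ cyclic and $F$ free. The set $I$ is a tree of projective planes over distinct prime fields, on which two free factors of $F$ act through $SL_3(\mathbf Z)$. Every ray of the tree supports a conditionally negative definite function that is unbounded along it, but the averages of any such function over the levels of the tree stay bounded. A minimax argument shows that this contrast between points and probability measures is exactly what separates the two properties for finitely generated groups.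
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact group. A function $\psi:G\to\mathbf R$ is \emph{conditionally negative definite} (cnd for short) if $\psi(1)=0$, $\psi(g)=\psi(g^{-1})$ for all $g$, and
\[
\sum_{i,j}c_ic_j\,\psi(g_i^{-1}g_j)\le 0
\]
for all $g_1,\dots,g_n\in G$ and all real $c_1,\dots,c_n$ with $\sum_i c_i=0$. These functions measure displacement: they are the functions $g\mapsto\|g\cdot 0\|^2$ attached to affine isometric actions of $G$ on real Hilbert spaces (Section~\ref{sec:cnd}). The group $G$ is \emph{a-T-menable} if it has a continuous cnd function $\psi$ that is proper, meaning that $\{\psi\le R\}$ is compact for every $R$. For a subset $X\subset G$, the pair $(G,X)$ has \emph{relative Property (FH)} if every continuous cnd function on $G$ is bounded on $X$. Consider the following two conditions.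
\begin{itemize}
\item[(P)] $G$ is a-T-menable.
\item[(U)] For every subset $X\subset G$, the pair $(G,X)$ has relative Property (FH) if and only if $\overline X$ is compact.
\end{itemize}
Continuous functions are bounded on sets with compact closure, so (U) says that on each set $X$ with noncompact closure \emph{some} continuous cnd function is unbounded. A proper function does this for all $X$ at once; hence (P) implies (U). The following question comes from \cite{Cornulier}.

\begin{quote}
\emph{Is there a $\sigma$-compact locally compact group that satisfies \textup{(U)} and not \textup{(P)}?}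
\end{quote}

In other words, is a noncompact subset with relative Property (FH) the only possible obstruction to a-T-menability? The restriction to $\sigma$-compact groups removes a cheap example. A group with (P) is the union of the compact sets $\{\psi\le n\}$, so the discrete group $\bigoplus_J\mathbf Z$ with $J$ uncountable fails (P). It satisfies (U): an infinite set contains a countably infinite set $X_0$, supported on countably many coordinates $j_1,j_2,\dots$, and $m\mapsto\sum_k k\,m_{j_k}^2$ is cnd and unbounded on $X_0$.

For a discrete group, compact means finite, and (U) says that every infinite subset carries an unbounded cnd function. One may guess that in a countable group the many functions given by (U) can be added up to a single proper one. This works for countably many functions. Let $G$ be the increasing union of finite sets $K_k$, and suppose that every infinite subset of $G$ has one of the cnd functions $\psi_1,\psi_2,\dots$ unbounded on it. Choose $\varepsilon_k>0$ with $\varepsilon_k\psi_k\le2^{-k}$ on $K_k$. Then $\sum_k\varepsilon_k\psi_k$ converges, is cnd, and is unbounded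 on every infinite set, hence proper. A counterexample must therefore need uncountably many functions that cannot be merged. In our group they are indexed by the rays of a tree.

For a group $V$ and a group $F$ acting on a set $I$, let $W=\bigoplus_IV$ be the group of finitely supported families $w=(w_i)_{i\in I}$ in $V$. The group $F$ acts on $W$ by $(\gamma\cdot w)_i=w_{\gamma^{-1}i}$, and the \emph{permutational wreath product} is $V\wr_IF=W\rtimes F$, with $\gamma w\gamma^{-1}=\gamma\cdot w$. If $V=\langle v\rangle$ is cyclic, $\delta_i\in W$ denotes the element equal to $v$ at $i$ and trivial elsewhere; thus $\gamma\delta_i\gamma^{-1}=\delta_{\gamma i}$.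

\begin{theorem}\label{thm:main}
There are a finitely generated free group $F$ with free basis $S$, a transitive $F$-set $I$ with base point $o$, a partition $I=\bigsqcup_{n\ge1}I_n$ into finite non-empty sets with $o\in I_1$, and probability measures $\nu_n$ on $I_n$, such that for every nontrivial cyclic group $V=\langle v\rangle$, finite or infinite, the finitely generated group $G=V\wr_IF$ satisfies the following.
\begin{itemize}
\item[(a)] There is a constant $A$ such that
\[
\int\psi(\delta_i)\,d\nu_n(i)\le A\,\max\big(\psi(\delta_o),\max_S\psi\big)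
\]
for every cnd function $\psi$ on $G$ and every $n$. Hence $G$ is not a-T-menable.
\item[(b)] For every infinite $X\subset G$ there is a cnd function on $G$ that is unbounded on $X$. Hence $G$ satisfies \textup{(U)}.
\end{itemize}
\end{theorem}

A countable discrete group is $\sigma$-compact, so the answer to the question is yes. The group $\mathbf Z\wr_IF$ is a torsion-free finitely generated example, since both $\bigoplus_I\mathbf Z$ and the quotient $F$ are torsion-free, and $(\mathbf Z/2)\wr_IF$ is an example that is a semidirect product of an elementary abelian $2$-group by a free group. The result extends to arbitrary lamp groups.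

\begin{theorem}\label{thm:lamps}
Let $F$ and $I$ be as constructed in Section~\ref{sec:group}, and let $V$ be any nontrivial countable group. Then $V\wr_IF$ is not a-T-menable, and it satisfies \textup{(U)} if and only if $V$ satisfies \textup{(U)}.
\end{theorem}

The shape of Theorem~\ref{thm:main}(a), a bound on averages, is forced: Theorem~\ref{thm:duality} shows that for finitely generated groups (U) is a condition on points going to infinity and (P) is the same condition on probability measures going to infinity. The mechanism that separates the two is visible on a branching tree. A function whose increments along the edges have square sum at most $1$ can climb to height $\sqrt n$ at any chosen vertex of level $n$, but its mean square over level $n$ stays bounded. Section~\ref{sec:group} builds an action of $F$ in which Property (T) of $SL_3(\mathbf Z)$ imposes such an energy constraint, and Section~\ref{sec:rays} uses functions that climb along rays to prove (U). Section~\ref{sec:model} proves the bound on averages for the simplest family of cnd functions. Sections~\ref{sec:dual}--\ref{sec:iterate}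 treat arbitrary cnd functions, by passing to measures on the dual of $W$ and combining the tree estimate with a law of large numbers.

\section{Conditionally negative definite functions and Property (T)}\label{sec:cnd}

From now on all groups are discrete. Let $\Gamma$ be a group.

\subsection*{Cocycles}
Let $\pi$ be an orthogonal representation of $\Gamma$ on a real Hilbert space. A \emph{cocycle} is a map $b$ from $\Gamma$ to that space with $b(gh)=b(g)+\pi(g)b(h)$; equivalently, $x\mapsto\pi(g)x+b(g)$ is an affine isometric action. Then $b(1)=0$ and $b(g^{-1}h)=\pi(g)^{-1}(b(h)-b(g))$. Expanding $\|b(g_j)-b(g_i)\|^2$ gives, when $\sum_ic_i=0$,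
\[
\sum_{i,j}c_ic_j\|b(g_i^{-1}g_j)\|^2=-2\Big\|\sum_ic_ib(g_i)\Big\|^2\le0,
\]
so $\|b\|^2$ is cnd. Conversely, every cnd function $\psi$ has this form. On the space of finitely supported functions $a:\Gamma\to\mathbf R$ of sum zero, the form $\langle a,a'\rangle=-\frac12\sum_{g,h}a(g)a'(h)\psi(g^{-1}h)$ is symmetric, positive semidefinite and invariant under left translation. In the associated Hilbert space, $b(g)=1_{\{g\}}-1_{\{1\}}$ is a cocycle with $\|b(g)\|^2=\psi(g)$. Consequently $\psi\ge0$ and
\begin{equation}\label{eq:subadd}
\sqrt{\psi(gh)}\le\sqrt{\psi(g)}+\sqrt{\psi(h)},\qquad \psi(g)\le|g|_\Sigma^2\,\max_\Sigma\psi ,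
\end{equation}
where $|\cdot|_\Sigma$ is the word length for a finite generating set $\Sigma$. Directly from the definition, cnd functions are preserved by pointwise convergent sums with nonnegative coefficients, by pointwise limits, and by pullback under homomorphisms.

Two examples will be used. On $\mathbf Z$, the function $m\mapsto m^2$ is cnd and proper (trivial representation on $\mathbf R$, $b(m)=m$). On a free group $F$ with finite basis $S$, the word length is cnd (Haagerup) and proper. Indeed, orient each edge of the Cayley tree from $\gamma$ to $\gamma s$ ($s\in S$), and let $b(\gamma)$ be the function on edges equal to $\pm1$ on the geodesic from $1$ to $\gamma$, according to the direction of crossing, and to $0$ elsewhere. Backtracking cancels, so $b$ is a cocycle for the permutation representation on edges, and $\|b(\gamma)\|^2=|\gamma|_S$.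

\subsection*{Schoenberg's theorem}
If $\psi$ is cnd and $t>0$, then $e^{-t\psi}$ is positive definite. By the GNS construction there are a unitary representation $\pi$ of $\Gamma$ on a complex Hilbert space and a unit vector $\xi$ with $\langle\pi(g)\xi,\xi\rangle=e^{-t\psi(g)}$ for all $g$.

\subsection*{Property (T)}
A finitely generated group $\Gamma$ has Kazhdan's Property (T) if for some, equivalently every, finite generating set $\Sigma$ there is $\kappa>0$ such that
\begin{equation}\label{eq:kazhdan}
\max_{s\in\Sigma}\|\pi(s)x-x\|\ge\kappa\|x\|
\end{equation}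
for every unitary representation $\pi$ without nonzero invariant vectors and every vector $x$. The inequality then holds for orthogonal representations too, because the complexification of a representation without invariant vectors has none. By a theorem of Kazhdan (1967), the group $Q=SL_3(\mathbf Z)$, which is finitely generated, has Property (T).

\begin{example}\label{ex:T}
If $\Gamma$ satisfies \eqref{eq:kazhdan}, then $\psi\le4\kappa^{-2}\max_\Sigma\psi$ for every cnd $\psi$; so an infinite group with Property (T) fails both (P) and (U). To see this, take $\pi,\xi$ as above and let $P$ be the projection onto the invariant vectors. We have $\|\pi(g)\xi-\xi\|^2=2-2e^{-t\psi(g)}\le2t\psi(g)$. Applying \eqref{eq:kazhdan} to $\xi-P\xi$ gives $\|\xi-P\xi\|^2\le2t\kappa^{-2}\max_\Sigma\psi$, hence $2-2e^{-t\psi(g)}\le4\|\xi-P\xi\|^2\le8t\kappa^{-2}\max_\Sigma\psi$. Divide by $2t$ and let $t\to0$. The proof of Theorem~\ref{thm:main}(a) has the same frame: estimates at scale $t$, then $t\to0$.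
\end{example}

\section{Points versus probability measures}\label{sec:duality}

\begin{theorem}\label{thm:duality}
Let $\Gamma$ be an infinite group with a finite symmetric generating set $\Sigma$. Let $\mathcal C=\{\psi\text{ cnd}:\psi\le1\text{ on }\Sigma\}$ and $L(g)=\sup_{\psi\in\mathcal C}\psi(g)$.
\begin{itemize}
\item[(i)] $\Gamma$ satisfies \textup{(U)} if and only if $L$ is proper.
\item[(ii)] $\Gamma$ is not a-T-menable if and only if there is $R>0$ such that for every finite $K\subset\Gamma$ there is a finitely supported probability measure $\nu$ on $\Gamma\setminus K$ with $\int\min(\psi,R)\,d\nu<R/2$ for all $\psi\in\mathcal C$.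
\end{itemize}
\end{theorem}

We use the Kneser--Fan minimax theorem in this form. Let $\mathcal C$ be a compact convex subset of a Hausdorff topological vector space, $\mathcal P$ a non-empty convex subset of a vector space, and $\Lambda:\mathcal C\times\mathcal P\to\mathbf R$ a function that is concave and upper semicontinuous in the first variable and convex in the second. Then $\max_{\mathcal C}\inf_{\mathcal P}\Lambda=\inf_{\mathcal P}\max_{\mathcal C}\Lambda$.

\begin{proof}
By \eqref{eq:subadd}, $0\le\psi(g)\le|g|_\Sigma^2$ for $\psi\in\mathcal C$. So $L$ is finite, the closed convex set $\mathcal C\subset\mathbf R^\Gamma$ is compact by Tychonoff's theorem, and $\sum_k2^{-k}\psi_k$ converges to a cnd function whenever $\psi_k\in\mathcal C$. Every cnd function is a nonnegative multiple of an element of $\mathcal C$: if $\max_\Sigma\psi=0$ then $\psi=0$ by \eqref{eq:subadd}, and otherwise $\psi/\max_\Sigma\psi\in\mathcal C$.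

(i) If $L$ is not proper, then $L\le R$ on an infinite set $X$ for some $R$. Every cnd $\psi$ is at most $R\max_\Sigma\psi$ on $X$, so (U) fails. If $L$ is proper and $X$ is infinite, choose $g_k\in X$ and $\psi_k\in\mathcal C$ with $\psi_k(g_k)\ge4^k$. Then $\sum_k2^{-k}\psi_k$ is at least $2^k$ at $g_k$, so it is unbounded on $X$.

(ii) Suppose that $\psi$ is a proper cnd function; after scaling, $\psi\in\mathcal C$. For any $R$ the set $K=\{\psi<R\}$ is finite, and every probability measure $\nu$ on $\Gamma\setminus K$ has $\int\min(\psi,R)\,d\nu=R$. So the condition in (ii) fails.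

Conversely, suppose that the condition fails. Then for each $R>0$ there is a finite set $K_R$ such that every $\nu$ in the set $\mathcal P_R$ of finitely supported probability measures on $\Gamma\setminus K_R$ admits $\psi\in\mathcal C$ with $\Lambda(\psi,\nu):=\int\min(\psi,R)\,d\nu\ge R/2$. The set $\mathcal P_R$ is non-empty because $\Gamma$ is infinite. The function $\Lambda$ is affine in $\nu$, and it is continuous and concave in $\psi$, being a finite combination with positive weights of the functions $\psi\mapsto\min(\psi(g),R)$. The minimax theorem gives one $\psi_R\in\mathcal C$ with $\Lambda(\psi_R,\nu)\ge R/2$ for all $\nu\in\mathcal P_R$. Taking Dirac masses, $\psi_R\ge R/2$ off $K_R$. Then $\sum_{k\ge1}2^{-k}\psi_{2\cdot4^k}$ is cnd and at least $2^{-k}4^k=2^k$ off the finite set $K_{2\cdot4^k}$, for every $k$. It is therefore proper.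
\end{proof}

If only Dirac masses $\nu$ are allowed in (ii), the condition says that for some $R$ there are elements $g$ outside every finite set with $\psi(g)<R/2$ for all $\psi\in\mathcal C$; this holds exactly when $L$ is bounded on an infinite set, that is, when (U) fails. So (U) is the condition tested on Dirac masses escaping to infinity, and (P) is the condition tested on all finitely supported probability measures escaping to infinity. A group with (U) and without (P) needs measures escaping to infinity on which each $\psi\in\mathcal C$ has a small truncated average, although each single far point is made large by its own $\psi$. In Theorem~\ref{thm:main} these measures are the images of the $\nu_n$ under $i\mapsto\delta_i$, and any $R>2A$ works.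

\section{A tree of projective planes}\label{sec:group}

Two requirements pull against each other. To bound cnd functions we want the rigidity of Property (T); to have (U), the group must not contain an infinite subgroup with Property (T), by Example~\ref{ex:T}. We let free groups act on $I$ \emph{through} $Q=SL_3(\mathbf Z)$: whatever depends only on the action on $I$ sees $Q$, while the acting group stays free. One copy of $Q$ with finite orbits cuts $I$ into finite blocks. Two such actions, whose blocks are glued along a tree, generate a transitive action.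

For a prime $p$, the projective plane $\mathbf P^2(\mathbf F_p)$ has $p^2+p+1$ points, and $SL_3(\mathbf F_p)$ acts transitively on it. For distinct primes $p,p'$ the reduction map $Q\to SL_3(\mathbf F_p)\times SL_3(\mathbf F_{p'})$ is onto: the target is generated by the pairs (elementary matrix, identity) and (identity, elementary matrix), and these lift to elementary matrices over $\mathbf Z$ by the Chinese remainder theorem. Therefore
\begin{equation}\label{eq:pairs}
Q\text{ acts transitively on }\mathbf P^2(\mathbf F_p)\times\mathbf P^2(\mathbf F_{p'})\qquad(p\ne p').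
\end{equation}

\subsection*{Blocks}
We define finite sets called \emph{blocks}, each with a \emph{level} $n\ge0$ and a prime $p(D)$, such that
\[
|D|=p(D)^2+p(D)+1,\qquad p(D)\ge16^{n+1}\ \text{ for $D$ of level $n$},
\]
and distinct blocks have distinct primes. There is one block $D_\emptyset$ of level $0$, and $I_1=D_\emptyset$. Given $I_n$, for each $i\in I_n$ we choose an unused prime and create a block $D_i\ni i$ of level $n$ whose other points are new; these are the \emph{children} of $i$, and $I_{n+1}=\bigsqcup_{i\in I_n}(D_i\setminus\{i\})$. Each level has finitely many blocks, so primes are always available. Let $I=\bigsqcup_{n\ge1}I_n$ and fix $o\in D_\emptyset$. See Figure~\ref{fig:tree}.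

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners] (-4.4,-0.22) rectangle (4.4,0.22);
\foreach \x in {-4,0,4} {
  \filldraw[fill=gray!30] (\x,0) -- (\x-1,-1.4) -- (\x+1,-1.4) -- cycle;
  \fill (\x,0) circle (1.5pt);}
\foreach \x in {-5,-3,-1,1,3,5} {
  \draw (\x,-1.4) -- (\x-0.5,-2.6) -- (\x+0.5,-2.6) -- cycle;
  \fill (\x,-1.4) circle (1.5pt);
  \fill (\x-0.5,-2.6) circle (1.5pt);
  \fill (\x+0.5,-2.6) circle (1.5pt);}
\fill (0,0) circle (3pt); \fill (1,-1.4) circle (3pt); \fill (1.5,-2.6) circle (3pt);
\node at (0,0.5) {$e_1$}; \node at (1.4,-1.25) {$e_2$}; \node at (1.5,-2.95) {$e_3$};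
\node at (4.9,0) {$D_\emptyset$};
\node at (-6.3,0) {$I_1$}; \node at (-6.3,-1.4) {$I_2$}; \node at (-6.3,-2.6) {$I_3$};
\end{tikzpicture}
\caption{The first levels of the set $I$, drawn with blocks of three points (the actual blocks are large projective planes). White blocks have even level (type~1), gray blocks have odd level (type~2). Every point lies in one block of each type. The large dots are the beginning of a ray $e_1,e_2,e_3,\dots$.}\label{fig:tree}
\end{figure}

A block has \emph{type~1} if its level is even and \emph{type~2} if its level is odd. A point $i\in I_n$ lies in exactly two blocks: $D_i$, of level $n$, and one block of level $n-1$, namely $D_\emptyset$ or the block of its parent. So for $r=1,2$ the blocks of type $r$ partition $I$. For a block $D$ and $j\in D$, let $D^j$ be the other block containing $j$; its type is opposite to that of $D$. If $D=D_\emptyset$, then $D^j=D_j$ for all $j$. If $D=D_i$, then $D^j=D_j$ for each child $j$ of $i$, and $D^i$ has level one less than $D$. In both cases the blocks $D^j$ ($j\in D$) are pairwise distinct. Thus the blocks are the vertices of a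 tree rooted at $D_\emptyset$, and the points of $I$ are its edges.

\subsection*{The action}
Identify each block $D$ with $\mathbf P^2(\mathbf F_{p(D)})$. For $r=1,2$, letting $Q$ act on each block of type $r$ through $SL_3(\mathbf F_{p(D)})$ defines an action $\alpha_r$ of $Q$ on $I$. Let $F_1,F_2$ be free groups with finite bases $S_1,S_2$ and surjections $F_r\to Q$, let $F=F_1*F_2$, which is free on $S=S_1\cup S_2$, and let $F$ act on $I$ with $F_r$ acting through $\alpha_r$. The $F_r$-orbits are the blocks of type $r$, and by \eqref{eq:pairs} the group $F_r$ is transitive on $D\times D'$ for distinct blocks $D,D'$ of type $r$. An $F$-orbit contains both blocks through each of its points. The orbit of $o$ contains $D_\emptyset=I_1$, and if it contains $I_n$ then it contains all $D_i$ with $i\in I_n$, hence $I_{n+1}$. So $F$ is transitive on $I$, and for cyclic $V$ the group $V\wr_IF$ is generated by $S\cup\{\delta_o\}$. We fix $\kappa>0$ such that \eqref{eq:kazhdan} holds in $Q$ for the images of both $S_1$ and $S_2$.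

\subsection*{The measures}
Let $i_1$ be a uniformly random point of $D_\emptyset$ and let $i_{n+1}$ be a uniformly random child of $i_n$. The measure $\nu_n$ is the law of $i_n$.

\section{Functions that climb along a ray}\label{sec:rays}

In this section $V$ is any countable group and $G=V\wr_IF=W\rtimes F$. For $c:I\to\mathbf R$ and $\gamma\in F$ put $(\gamma c)(i)=c(\gamma^{-1}i)$.

\begin{lemma}\label{lem:psic}
Let $c:I\to\mathbf R$ satisfy $sc-c\in\ell^2(I)$ for all $s\in S$. There is a cnd function $\psi_c$ on $G$ with
\begin{equation}\label{eq:psic}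
\psi_c(w)=2\sum_{i:\,w_i\ne1}c(i)^2\quad(w\in W),\qquad \psi_c(\gamma)=\|\gamma c-c\|^2\quad(\gamma\in F).
\end{equation}
\end{lemma}

\begin{proof}
Let $w\in W$ act on $I\times V$ by $(i,x)\mapsto(i,w_ix)$ and $\gamma\in F$ by $(i,x)\mapsto(\gamma i,x)$. The composite $\gamma w\gamma^{-1}$ sends $(i,x)$ to $(i,w_{\gamma^{-1}i}x)$, which is the action of $\gamma\cdot w$; so $G$ acts on $I\times V$, and on functions by $(gh)(z)=h(g^{-1}z)$. Let $\tilde c(i,1)=c(i)$ and $\tilde c(i,x)=0$ for $x\ne1$, and put $b(g)=g\tilde c-\tilde c$. Then $b(gg')=b(g)+g\,b(g')$ and $b(g^{-1})=-g^{-1}b(g)$, so the set of $g$ with $b(g)\in\ell^2(I\times V)$ is a subgroup. The function $b(w)$ equals $c(i)$ at $(i,w_i)$ and $-c(i)$ at $(i,1)$ for each $i$ with $w_i\ne1$, and vanishes elsewhere. The function $b(\gamma)$ equals $(\gamma c-c)(i)$ at $(i,1)$ and vanishes elsewhere. So the subgroup contains $W$ and $S$ and equals $G$, and $\psi_c=\|b\|^2$ has the stated values.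
\end{proof}

A generator $s\in S_r$ moves points only inside blocks of type $r$, so $\psi_c(s)$ is small when $c$ is nearly constant on blocks. The cheapest way to let $c$ grow is to raise it at a single point of a block and on everything below that point. A \emph{ray} is a sequence $e_1,e_2,\dots$ with $e_1\in I_1$ and $e_{k+1}$ a child of $e_k$. For $i\in I$ let $h(i)$ be the largest $k$ such that $i$ equals $e_k$ or descends from $e_k$, and $h(i)=0$ if there is none.

\begin{lemma}\label{lem:ray}
Let $(e_k)$ be a ray, let $a_k\ge0$ with $\sum_ka_k^2<\infty$, and put $c(i)=\sum_{k\le h(i)}a_k$. Then $\|sc-c\|^2\le2\sum_ka_k^2$ for all $s\in S$. Hence $\psi_c$ is defined and $\psi_c\le2\sum_ka_k^2$ on $S$.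
\end{lemma}

\begin{proof}
On $D_\emptyset$ we have $h=0$ except $h(e_1)=1$. On $D_{e_k}$ we have $h=k$ except $h(e_{k+1})=k+1$. Any other block is $D_i$ with $i$ off the ray. A child $j$ of such an $i$ is off the ray too, because the parent of $e_{k+1}$ is $e_k$ and $e_1$ has no parent; so $h(j)=h(i)$, and $h$ is constant on $D_i$. Thus $c$ is constant on every block, except that for each $k\ge1$ it exceeds the common value by $a_k$ at the point $e_k$ of the block of level $k-1$ through $e_k$. If $s$ preserves this block, then in it $c(s^{-1}i)\ne c(i)$ only for $i=e_k$ or $i=se_k$, with difference $\pm a_k$. Summing over the blocks of the type preserved by $s$ gives the bound.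
\end{proof}

\begin{proposition}\label{prop:U}
If $V$ is a countable group satisfying \textup{(U)}, then $G=V\wr_IF$ satisfies \textup{(U)}.
\end{proposition}

\begin{proof}
Let $X\subset G$ be infinite. An infinite set can escape in $F$, in the position of the lamps, or in the value of a lamp.

\emph{Case 1: the image of $X$ in $F$ is infinite.} The pullback to $G$ of the word length of $F$ is cnd and unbounded on $X$. This is where we use that $F$ is free.

Otherwise some fiber of $X\to F$ is infinite: there are $\gamma\in F$ and an infinite $X'\subset W$ with $X'\gamma\subset X$. By \eqref{eq:subadd}, $\sqrt{\psi(w)}\le\sqrt{\psi(w\gamma)}+\sqrt{\psi(\gamma)}$, so it suffices to find $\psi$ unbounded on $X'$. Let $Z=\{i: w_i\ne1\text{ for some }w\in X'\}$.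

\emph{Case 2: $Z$ is infinite.} We use K\"onig's argument. Since $I_1$ is finite, some $e_1\in I_1$ has infinitely many descendants in $Z$; since $e_k$ has finitely many children, some child $e_{k+1}$ again has infinitely many descendants in $Z$. Take this ray and $a_k=1/k$ in Lemma~\ref{lem:ray}. For each $k$ there are $i\in Z$ with $h(i)\ge k$ and $w\in X'$ with $w_i\ne1$, and \eqref{eq:psic} gives $\psi_c(w)\ge2c(i)^2\ge2(1+\frac12+\dots+\frac1k)^2$. So $\psi_c$ is unbounded on $X'$.

\emph{Case 3: $Z$ is finite.} Then for some $j\in Z$ the set $\{w_j:w\in X'\}\subset V$ is infinite. By (U) for $V$ there is a cnd function $\psi_V=\|b_V\|^2$ unbounded on it, with $b_V$ a cocycle for an orthogonal representation $\pi_V$ on $\mathcal H_V$. On the Hilbert sum $\bigoplus_I\mathcal H_V$ define $(\pi(w\gamma)x)_i=\pi_V(w_i)x_{\gamma^{-1}i}$ and $b(w\gamma)_i=b_V(w_i)$. The product $w\gamma\,w'\gamma'$ equals $w(\gamma\cdot w')\,\gamma\gamma'$ and has $i$-th lamp $w_iw'_{\gamma^{-1}i}$. Hence $\pi$ is a representation, and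
\[
b_V(w_iw'_{\gamma^{-1}i})=b_V(w_i)+\pi_V(w_i)b_V(w'_{\gamma^{-1}i})
\]
is the cocycle identity for $b$. The cnd function $\|b(w\gamma)\|^2=\sum_i\psi_V(w_i)$ is at least $\psi_V(w_j)$, so it is unbounded on $X'$.
\end{proof}

A finite group has no infinite subset, and $\mathbf Z$ has the proper cnd function $m\mapsto m^2$. So cyclic groups satisfy (U), and Theorem~\ref{thm:main}(b) follows. The ray functions also show how far the pointwise supremum $L$ of Theorem~\ref{thm:duality} is from the averages in Theorem~\ref{thm:main}(a).

\begin{proposition}\label{prop:gap}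
Let $V$ be nontrivial cyclic and $L(g)=\sup\{\psi(g):\psi\text{ cnd on }G,\ \psi\le1\text{ on }S\cup\{\delta_o\}\}$. Then $L(\delta_i)\ge n$ for every $i\in I_n$.
\end{proposition}

\begin{proof}
Choose a ray with $e_n=i$, and let $a_k=(2n)^{-1/2}$ for $k\le n$ and $a_k=0$ for $k>n$. Lemma~\ref{lem:ray} gives $\psi_c\le2n/(2n)=1$ on $S$. Since $h(o)\le1$, we have $\psi_c(\delta_o)=2c(o)^2\le2a_1^2\le1$. Finally $\psi_c(\delta_i)=2(na_1)^2=n$.
\end{proof}

Thus $\int L(\delta_i)\,d\nu_n\ge n$, whereas by Theorem~\ref{thm:main}(a) each single normalized $\psi$ has $\int\psi(\delta_i)\,d\nu_n\le A$.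

\section{The bound on averages in a model case}\label{sec:model}

From here on $V=\langle v\rangle$ is nontrivial cyclic. Before the general proof of Theorem~\ref{thm:main}(a) we treat the functions $\psi_c$ of Lemma~\ref{lem:psic}, for which $\psi_c(\delta_i)=2c(i)^2$. Put $C_0=\kappa^{-1}\max_{s\in S}\sqrt{\psi_c(s)}$. We claim that
\begin{equation}\label{eq:model}
\Big(\int c^2\,d\nu_n\Big)^{1/2}\le|c(o)|+4C_0\qquad\text{for all }n .
\end{equation}

\emph{Step 1: Property (T) makes $c$ nearly constant on blocks.} Let $\bar c(D)$ be the mean of $c$ on the block $D$, and let $c_r(i)=\bar c(D)$ for the block $D\ni i$ of type $r$. Let $J$ be a finite union of blocks of type $r$ and $x=(c-c_r)1_J$. The functions on $J$ with mean zero on each of these blocks form a representation of $Q$ without invariant vectors, and $sx-x=(sc-c)1_J$ for $s\in S_r$. By \eqref{eq:kazhdan}, $\|x\|\le C_0$. Exhausting $I$, we get $\|c-c_r\|\le C_0$ and $\|c_1-c_2\|\le2C_0$.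

\emph{Step 2: finite energy on the tree.} For $i\in I$ let $\Delta(i)$ be $\bar c(D_i)$ minus the mean of $c$ on the other block through $i$. This is the increment of $\bar c$ along the edge $i$ of the tree of blocks, and $\Delta(i)=\pm(c_1-c_2)(i)$. So $\sum_i\Delta(i)^2\le4C_0^2$.

\emph{Step 3: a random ray meets little energy.} Along the random sequence $i_1,i_2,\dots$ of Section~\ref{sec:group}, $\bar c(D_{i_n})=\bar c(D_\emptyset)+\sum_{k\le n}\Delta(i_k)$. Each choice is uniform among at least four points, so $\nu_k(i)\le4^{-k}$ and $\mathbf E\,\Delta(i_k)^2=\sum_{i\in I_k}\nu_k(i)\Delta(i)^2\le4^{-k}\cdot4C_0^2$. By Step~1, $|c(i_n)-\bar c(D_{i_n})|\le C_0$ and $|\bar c(D_\emptyset)|\le|c(o)|+C_0$. The triangle inequality in $L^2$ gives $(\mathbf E\,c(i_n)^2)^{1/2}\le C_0+|c(o)|+C_0+2C_0\sum_k2^{-k}$, which is \eqref{eq:model}.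

The energy $4C_0^2$ is a fixed budget. It can be spent along one ray, as in Proposition~\ref{prop:gap}, but it must be \emph{shared} among the points of $I$, and a level has too many points. A general cnd function has no such expansion over the points of $I$. The next section finds the replacement for $c$, $c_1$, $c_2$, and Section~\ref{sec:step} deals with the failure of sharing.

\section{Passing to the dual of the lamp group}\label{sec:dual}

Fix a cnd function $\psi$ on $G=V\wr_IF$ and $t>0$, and let $\pi,\xi$ be given by Schoenberg's theorem, on a Hilbert space $\mathcal H$. Put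
\[
C=\kappa^{-1}\max_{s\in S}\sqrt{2\psi(s)},
\]
which does not depend on $t$. We cannot apply Property (T) to $\pi|_{F_r}$, since this representation of the free group $F_r$ need not factor through $Q$. But the numbers $\psi(\delta_i)$ depend only on $\pi|_W$, which is described by a measure on the dual of $W$, and on this dual $F_r$ does act through $Q$.

\subsection*{The spectral measure}
Let $Y=\widehat W=\prod_I\widehat V$ be the group of characters $y$ of the countable abelian group $W$, a compact metrizable space. The group $F$ acts on $Y$ by $(\gamma y)(w)=y(\gamma^{-1}\cdot w)$. For $i\in I$ define the continuous function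
\[
\theta_i(y)=\tfrac12\big(1-\mathrm{Re}\,y(\delta_i)\big)\in[0,1],\qquad\text{so that}\qquad\theta_i\circ\gamma^{-1}=\theta_{\gamma i}.
\]
For $V=\mathbf Z/2$ we have $Y=\{\pm1\}^I$, and $\theta_i$ is the indicator function of $\{y_i=-1\}$.

The spectral theorem for abelian groups (SNAG theorem) provides a unique projection-valued Borel measure $E$ on $Y$ with $\pi(w)=\int y(w)\,dE(y)$ for $w\in W$. For $\gamma\in F$, the projection-valued measures $B\mapsto\pi(\gamma)E(B)\pi(\gamma)^{-1}$ and $B\mapsto E(\gamma B)$ both integrate $y\mapsto y(w)$ to $\pi(\gamma\cdot w)$: the first because $\gamma w\gamma^{-1}=\gamma\cdot w$, the second because $(\gamma^{-1}y)(w)=y(\gamma\cdot w)$. By uniqueness they coincide. For $\eta\in\mathcal H$ let $\mu_\eta(B)=\langle E(B)\eta,\eta\rangle$, and let $\mu=\mu_\xi$, a probability measure. Then $\mu_{\pi(\gamma)\xi}(B)=\mu(\gamma^{-1}B)$, that is, $\mu_{\pi(\gamma)\xi}=\gamma_*\mu$, and $\int y(w)\,d\mu(y)=e^{-t\psi(w)}$.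

\subsection*{The Koopman representation}
To use Property (T) we turn measures into vectors by taking square roots of densities. Let $m=\sum_{\gamma\in F}\alpha_\gamma\,\gamma_*\mu$ with $\alpha_\gamma>0$ and $\sum_\gamma\alpha_\gamma=1$. A Borel set $B$ is $m$-null if and only if $\mu(\gamma^{-1}B)=0$ for all $\gamma$. So $m$ is $F$-quasi-invariant and $\gamma_*\mu\ll m$ for all $\gamma$. On real $L^2(Y,m)$ define
\[
\rho(\gamma)k=\sqrt{d\gamma_*m/dm}\;\;k\circ\gamma^{-1}.
\]
The function $\rho(\gamma)k$ has the sign of $k\circ\gamma^{-1}$ and satisfies $(\rho(\gamma)k)^2m=\gamma_*(k^2m)$, and these two properties determine it. Hence $\rho$ is an orthogonal representation of $F$, $|\rho(\gamma)k|=\rho(\gamma)|k|$, and $k^2m$ is $\gamma$-invariant if $\rho(\gamma)k=k$. The kernel of $F_r\to Q$ acts trivially on $I$, hence on $W$ and $Y$; so \emph{$\rho|_{F_r}$ factors through $Q$}.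

Let $f_0=t^{-1/2}\sqrt{d\mu/dm}\ge0$. For $k\in L^2(Y,m)$ write $\|k\|_i=\|\sqrt{\theta_i}\,k\|$, a seminorm bounded by $\|k\|$. Then
\begin{equation}\label{eq:lamp}
\|f_0\|_i^2=\frac1t\int\theta_i\,d\mu=\frac{1-e^{-t\psi(\delta_i)}}{2t}\le\frac{\psi(\delta_i)}2 .
\end{equation}
Passing from $\xi$ to $f_0$ does not increase displacement.

\begin{lemma}\label{lem:hellinger}
$\|\rho(\gamma)f_0-f_0\|^2\le2\psi(\gamma)$ for all $\gamma\in F$.
\end{lemma}

\begin{proof}
Let $\eta=\pi(\gamma)\xi$, and let $a,b$ be the densities of $\mu_\eta=\gamma_*\mu$ and of $\mu$ with respect to $m$. Then $f_0=\sqrt{b/t}$ and $\rho(\gamma)f_0=\sqrt{a/t}$. The complex measure $\omega(B)=\langle E(B)\eta,\xi\rangle=\langle E(B)\eta,E(B)\xi\rangle$ satisfies $|\omega(B)|^2\le\mu_\eta(B)\mu(B)$, so it has a density $k$. For $z\in\mathbf C$ the positive measure $\mu_{\eta+z\xi}$ has density $a+2\,\mathrm{Re}(\bar zk)+|z|^2b$. Outside a null set this is nonnegative for all $z\in\mathbf Q+\mathbf Q\sqrt{-1}$, hence for all $z$. Where $k\ne0$, taking $z=-\tau k/|k|$ gives $a-2\tau|k|+\tau^2b\ge0$ for all real $\tau$, so $|k|\le\sqrt{ab}$.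 Therefore $\int\sqrt{ab}\,dm\ge|\omega(Y)|=e^{-t\psi(\gamma)}$, and
\[
t\,\|\rho(\gamma)f_0-f_0\|^2=2-2\int\sqrt{ab}\,dm\le2-2e^{-t\psi(\gamma)}\le2t\psi(\gamma).\qedhere
\]
\end{proof}

\subsection*{Two invariant measures}
Let $P_r$ be the orthogonal projection onto the $\rho(F_r)$-invariant vectors. The vector $x=f_0-P_rf_0$ lies in a representation of $Q$ without invariant vectors, and $\rho(s)x-x=\rho(s)f_0-f_0$ for $s\in S_r$. By \eqref{eq:kazhdan} and Lemma~\ref{lem:hellinger}, $\|x\|\le C$. This is the only use of Property (T). Put
\[
f_r=|P_rf_0|,\qquad\lambda_r=f_r^2\,m,\qquad f=\min(f_1,f_2).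
\]
The function $f_r$ is $\rho(F_r)$-invariant, so $\lambda_r$ is a finite $F_r$-invariant measure. Since $f_0\ge0$, we have $|f_r-f_0|\le|P_rf_0-f_0|$, and $0\le f_r-f\le|f_1-f_2|$. Hence
\begin{equation}\label{eq:fr}
0\le f\le f_r,\qquad\|f_r-f_0\|\le C,\qquad\|f_1-f_2\|\le2C,\qquad\|f_r-f\|\le2C .
\end{equation}

For a block $D$ let $\theta_D=\frac1{|D|}\sum_{i\in D}\theta_i\in[0,1]$ and $\|k\|_D=\|\sqrt{\theta_D}\,k\|\le\|k\|$. If $D$ has type $r$, then $F_r$ permutes $D$ and $\theta_D$ is $F_r$-invariant.

\begin{lemma}\label{lem:avg}
Let $D\ne D'$ be blocks of type $r$, let $j\in D$, $k\in D'$, and let $\beta\ge0$ be a bounded Borel $F_r$-invariant function on $Y$. Then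
\begin{align}
\int\theta_j\,\beta\,d\lambda_r&=\int\theta_D\,\beta\,d\lambda_r,\label{eq:one}\\
\int\theta_j\,\theta_k\,d\lambda_r&=\int\theta_D\,\theta_{D'}\,d\lambda_r.\label{eq:two}
\end{align}
In particular $\|f_r\|_j=\|f_r\|_D$.
\end{lemma}

\begin{proof}
For $\gamma\in F_r$, invariance of $\lambda_r$ gives $\int\theta_j\beta\,d\lambda_r=\int(\theta_j\beta)\circ\gamma^{-1}\,d\lambda_r=\int\theta_{\gamma j}\beta\,d\lambda_r$. Since $F_r$ is transitive on $D$, the integral does not depend on $j\in D$, so it equals its mean over $D$. In the same way $\int\theta_j\theta_k\,d\lambda_r=\int\theta_{\gamma j}\theta_{\gamma k}\,d\lambda_r$ does not depend on $(j,k)\in D\times D'$, by transitivity on pairs, so it equals its mean over $D\times D'$.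
\end{proof}

\begin{remark}\label{rem:primes}
Identity \eqref{eq:two} is the only place where distinct primes are used, and it can fail otherwise. Let $V=\mathbf Z/2$, suppose that $D,D'$ had the same prime, let $x\mapsto x'$ be the equivariant bijection $D\to D'$, and let $d=|D|$. The uniform measure on the $d$ points of $Y$ with coordinates $-1$ at $x$ and $x'$ and $+1$ elsewhere is $F_r$-invariant; it gives $\int\theta_x\theta_{x'}=1/d$ and $\int\theta_D\theta_{D'}=1/d^2$.
\end{remark}

The quantity that we follow down the tree is
\[
\Phi(D)=\|f\|_D^2=\int\theta_Df^2\,dm .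
\]
It is comparable to $\|f_0\|_i^2$ for each $i\in D$. Indeed, if $D$ has type $r$, then \eqref{eq:fr} and Lemma~\ref{lem:avg} give
\begin{equation}\label{eq:compare}
\begin{aligned}
\sqrt{\Phi(D)}&\le\|f_r\|_D=\|f_r\|_i\le\|f_0\|_i+C,\\
\|f_0\|_i&\le\|f_r\|_i+C=\|f_r\|_D+C\le\sqrt{\Phi(D)}+3C .
\end{aligned}
\end{equation}

\section{One step down the tree}\label{sec:step}

Compare with the model case. For $V=\mathbf Z/2$ let $y^{(i)}\in Y$ have coordinate $-1$ at $i$ and $+1$ elsewhere. These points form a copy of the $F$-set $I$ in $Y$. The model corresponds to counting measure on this copy in place of $m$, with $c,c_1,c_2$ in place of $f_0,f_1,f_2$. There $\theta_j(y^{(i)})$ is $1$ for $i=j$ and $0$ otherwise, so $\sum_j\|g\|_j^2=\|g\|^2$: this is the sharing of energy. In general the supports of the $\theta_j$ overlap; at the point $(-1,-1,\dots)$ all $\theta_j$ equal $1$. For a block $D$ of type $r$ and the other type $r'$, the direct estimate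
\begin{equation}\label{eq:naive}
\|f_{r'}\|_{D^j}=\|f_{r'}\|_j\le\|f_r\|_j+2C=\|f_r\|_D+2C\qquad(j\in D)
\end{equation}
loses $2C$ at every level. What remains of sharing is the identity $\frac1{|D|}\sum_{j\in D}\|g\|_j^2=\int\theta_Dg^2\,dm$, which is small on the part of $Y$ where $\theta_D$ is small.

On the rest of $Y$ a second mechanism takes over. Under $\lambda_{r'}$, the functions $\theta_j-\theta_{D^j}$ ($j\in D$) are pairwise orthogonal by Lemma~\ref{lem:avg}. As in the weak law of large numbers, their mean is small in $L^2$, so $\theta_D$ is close to $\bar\theta=\frac1{|D|}\sum_j\theta_{D^j}$. One can then compare $\int\bar\theta f^2\,dm$ with $\int\theta_Df^2\,dm$ \emph{without changing the function $f$}. This is why $\Phi$ is defined with $f=\min(f_1,f_2)$: the measure $f^2m$ is the same at all levels and is dominated by both $\lambda_1$ and $\lambda_2$. The total mass of $\lambda_{r'}$ may be of order $1/t$, so the $L^2$ bound controls $\int|\bar\theta-\theta_D|\,d\lambda_{r'}$ only on sets of controlled measure, such as $\{\bar\theta\ge\varepsilon\}$. We therefore split $Y$ according to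 the size of $\bar\theta$, which, unlike $\theta_D$, is $F_{r'}$-invariant.

\begin{lemma}\label{lem:key}
For every block $D$, with $d=|D|$ and $R=\sqrt{\Phi(D)}+4C$,
\[
\frac1d\sum_{j\in D}\Phi(D^j)\le\Phi(D)+7R^2d^{-1/4}.
\]
\end{lemma}

\begin{proof}
Let $D$ have type $r$, let $r'=3-r$, $\lambda=\lambda_{r'}$, $\bar\theta=\frac1d\sum_{j\in D}\theta_{D^j}$ and $M=\int\bar\theta\,d\lambda$. The left side of the lemma is $\int\bar\theta f^2\,dm$.

\emph{A crude bound.} By \eqref{eq:naive} and \eqref{eq:fr}, $\int\theta_{D^j}\,d\lambda=\|f_{r'}\|_{D^j}^2\le(\|f_r\|_D+2C)^2\le(\|f\|_D+4C)^2=R^2$. Averaging over $j$, $M\le R^2$.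

\emph{The variance.} Let $j\ne k$ in $D$. The blocks $D^j\ni j$ and $D^k\ni k$ are distinct of type $r'$. In the expansion of $\int(\theta_j-\theta_{D^j})(\theta_k-\theta_{D^k})\,d\lambda$ all four integrals equal $\int\theta_{D^j}\theta_{D^k}\,d\lambda$: the term $\theta_j\theta_k$ by \eqref{eq:two}, and the terms $\theta_j\theta_{D^k}$ and $\theta_{D^j}\theta_k$ by \eqref{eq:one} with $\beta=\theta_{D^k}$ and $\beta=\theta_{D^j}$. Their signed sum is $0$. On the diagonal, \eqref{eq:one} with $\beta=\theta_{D^j}$ gives $\int\theta_j\theta_{D^j}\,d\lambda=\int\theta_{D^j}^2\,d\lambda$, hence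
\[
\int(\theta_j-\theta_{D^j})^2\,d\lambda=\int(\theta_j^2-\theta_{D^j}^2)\,d\lambda\le\int\theta_j\,d\lambda=\int\theta_{D^j}\,d\lambda ,
\]
where we used $\theta_j^2\le\theta_j$. Since $\theta_D-\bar\theta=\frac1d\sum_j(\theta_j-\theta_{D^j})$,
\begin{equation}\label{eq:var}
\int(\theta_D-\bar\theta)^2\,d\lambda\le\frac1{d^2}\sum_{j\in D}\int\theta_{D^j}\,d\lambda=\frac Md .
\end{equation}

Let $\varepsilon=d^{-1/2}$ and $\Omega=\{\bar\theta<\varepsilon\}$, an $F_{r'}$-invariant Borel set.

\emph{Outside $\Omega$.} Markov's inequality gives $\lambda(\Omega^c)\le M/\varepsilon$. Using $f^2m\le\lambda$, the Cauchy--Schwarz inequality and \eqref{eq:var},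
\[
\int_{\Omega^c}(\bar\theta-\theta_D)f^2\,dm\le\int_{\Omega^c}|\bar\theta-\theta_D|\,d\lambda\le\sqrt{\frac M\varepsilon\cdot\frac Md}=Md^{-1/4}.
\]

\emph{On $\Omega$.} Apply \eqref{eq:one} to each $j\in D^j$ with $\beta=1_\Omega$ and average over $j\in D$:
\[
\int_\Omega\bar\theta f^2\,dm\le\int_\Omega\bar\theta\,d\lambda=\frac1d\sum_{j\in D}\int_\Omega\theta_j\,d\lambda=\int_\Omega\theta_D\,d\lambda=\|1_\Omega f_{r'}\|_D^2 .
\]
It remains to return from $f_{r'}$ to $f$. Let $g=f_{r'}-f$, so $0\le g\le f_{r'}$ and $\|g\|\le2C$. Where $\theta_D<2\varepsilon$, the contribution to $\|1_\Omega g\|_D^2$ is at most $2\varepsilon\|g\|^2\le8C^2\varepsilon$. On $\Omega'=\Omega\cap\{\theta_D\ge2\varepsilon\}$ we have $\bar\theta<\varepsilon\le\theta_D/2$, so $\theta_D-\bar\theta\ge\theta_D/2\ge\varepsilon$ and $\theta_D\le2(\theta_D-\bar\theta)\le\frac2\varepsilon(\theta_D-\bar\theta)^2$. By $g^2m\le\lambda$ and \eqref{eq:var}, the contribution of $\Omega'$ is at most $2M/(\varepsilon d)=2Md^{-1/2}$. Thus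
\[
\|1_\Omega g\|_D^2\le(8C^2+2M)\,d^{-1/2}=:\eta^2,
\]
and, since $\|1_\Omega f\|_D\le\sqrt{\Phi(D)}\le R$,
\[
\int_\Omega\bar\theta f^2\,dm\le\big(\|1_\Omega f\|_D+\eta\big)^2\le\int_\Omega\theta_Df^2\,dm+2\eta R+\eta^2 .
\]

\emph{Sum.} From $C\le R/4$ and $M\le R^2$ we get $\eta^2\le2.5\,R^2d^{-1/2}\le2.5\,R^2d^{-1/4}$ and $\eta\le1.6\,Rd^{-1/4}$. Adding the estimates on $\Omega^c$ and on $\Omega$,
\[
\int\bar\theta f^2\,dm\le\Phi(D)+(1+3.2+2.5)\,R^2d^{-1/4}\le\Phi(D)+7R^2d^{-1/4}.\qedhere
\]
\end{proof}

\section{Iteration and end of the proofs}\label{sec:iterate}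

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (b) was proved in Section~\ref{sec:rays}. For part (a), keep $\psi$ and $t$ fixed and put $u(D)=\Phi(D)+16C^2$. The shift makes Lemma~\ref{lem:key} multiplicative, because $R^2\le2\Phi(D)+32C^2=2u(D)$. For the root block, $D_\emptyset^j=D_j$, and adding $16C^2$ to both sides of the lemma gives
\[
\frac1d\sum_{j\in D_\emptyset}u(D_j)\le(1+14d^{-1/4})\,u(D_\emptyset),\qquad d=|D_\emptyset| .
\]
For $D=D_i$ with $d=|D_i|$, drop the nonnegative term $j=i$ in the lemma, multiply by $\frac d{d-1}$, and add $16C^2\le\frac d{d-1}16C^2$: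
\[
\frac1{d-1}\sum_{j\in D_i\setminus\{i\}}u(D_j)\le\frac d{d-1}\,(1+14d^{-1/4})\,u(D_i).
\]
We have $\frac d{d-1}\le1+\frac2d\le1+2d^{-1/4}$, so both factors are at most $\exp(16d^{-1/4})$. For a block of level $l$, $d\ge p(D)^2\ge4^{4(l+1)}$, so $d^{-1/4}\le4^{-(l+1)}$. This is the role of the growth of the primes: the factors have a convergent product. Let $u_n=\sum_{i\in I_n}\nu_n(i)u(D_i)$. By the definition of $\nu_n$, the two inequalities give $u_1\le e^{16/4}u(D_\emptyset)$ and $u_{n+1}\le\exp(16\cdot4^{-(n+1)})u_n$. Since $\sum_{l\ge0}16\cdot4^{-(l+1)}=16/3$,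
\[
u_n\le e^{16/3}\,u(D_\emptyset)\qquad(n\ge1).
\]

Now translate both ends back to $\psi$. By the first line of \eqref{eq:compare} with $i=o$ and by \eqref{eq:lamp},
\[
u(D_\emptyset)\le u_0:=\big(\sqrt{\psi(\delta_o)/2}+C\big)^2+16C^2 .
\]
By \eqref{eq:lamp} and the second line of \eqref{eq:compare} with $D=D_i$,
\[
\frac{1-e^{-t\psi(\delta_i)}}{2t}\le\big(\sqrt{\Phi(D_i)}+3C\big)^2\le2\Phi(D_i)+18C^2\le2u(D_i).
\]
Hence $\sum_{i\in I_n}\nu_n(i)\frac{1-e^{-t\psi(\delta_i)}}{2t}\le2e^{16/3}u_0$ for every $t>0$, and $u_0$ depends on neither $t$ nor $n$. The sum is finite, so letting $t\to0$ yields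
\[
\int\psi(\delta_i)\,d\nu_n(i)\le4e^{16/3}u_0 .
\]
Let $N=\max(\psi(\delta_o),\max_S\psi)$. Then $C^2\le2N\kappa^{-2}$ and $u_0\le\psi(\delta_o)+2C^2+16C^2\le N(1+36\kappa^{-2})$. The inequality in (a) holds with $A=4e^{16/3}(1+36\kappa^{-2})$.

Finally, for every cnd $\psi$ and every $n$ some $i\in I_n$ has $\psi(\delta_i)\le AN$. The sets $I_n$ are disjoint and the $\delta_i$ are distinct because $v\ne1$, so $\{\psi\le AN\}$ is infinite. No cnd function on $G$ is proper.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lamps}]
The group $V$ contains a nontrivial cyclic subgroup $V_0$, and $V_0\wr_IF$ is a subgroup of $V\wr_IF$. A proper cnd function restricts to a proper cnd function on a subgroup, so $V\wr_IF$ is not a-T-menable by Theorem~\ref{thm:main}(a). If $V$ satisfies (U), so does $V\wr_IF$ by Proposition~\ref{prop:U}. Conversely, $V$ embeds in $V\wr_IF$ as the lamp group at $o$. If $V\wr_IF$ satisfies (U) and $X\subset V$ is infinite, a cnd function on $V\wr_IF$ unbounded on $X$ restricts to one on $V$.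
\end{proof}

\begin{thebibliography}{1}
\bibitem{Cornulier} Yves de Cornulier, \emph{Relative Kazhdan Property}, arXiv:math/0505193 (2005).
\end{thebibliography}
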